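
\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}
\newtheorem{example}[theorem]{Example}

\title{Spherical objects have nonzero orthogonal complements}


\begin{abstract}
Let $\mathcal D$ be the perfect derived category of a smooth proper dg algebra over a field, and let $E\in\mathcal D$ be a $d$-spherical object with $d\ge 1$. We prove that the orthogonal complement ${}^\perp E$ contains a nonzero object. This answers a question from Ouchi's work on the entropy of spherical twists and removes a hypothesis from his theorem. For arbitrary $d\in\mathbb Z$ we determine exactly when ${}^\perp E=0$: this happens if and only if $d=0$ and $E$ generates $\mathcal D$. The proof attaches copies of $E$ to a suitable object $G$ to form objects $G_n$, and produces a map $G\to G_n[n(d-1)]$ whose cone is orthogonal to $E$; on a curve, with $E$ the skyscraper of a point, it is the classical construction of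 a function with a single pole.
\end{abstract}

\section{The question and the answer}

\subsection{Definitions}

Let $k$ be a field and $A$ a dg algebra over $k$. Write $D(A)$ for the derived category of right dg $A$-modules, and $\mathcal D=\mathrm{Perf}(A)=\mathrm{thick}(A)$ for its subcategory of perfect objects; here $\mathrm{thick}(-)$ means closure under shifts, cones and direct summands. The category $\mathcal D$ is idempotent complete. We assume that $A$ is \emph{proper}, that is, its total cohomology is finite dimensional, and \emph{smooth}, that is, $A$ is perfect as a dg $A$-bimodule. Properness means that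
\[
\mathrm{Hom}^\bullet(F,G)=\bigoplus_{i\in\mathbb Z}\mathrm{Hom}(F,G[i])
\]
is finite dimensional for all $F,G\in\mathcal D$. A smooth and proper $A$ gives a category with a \emph{Serre functor}: an autoequivalence $S$ of $\mathcal D$ with isomorphisms $\mathrm{Hom}(X,Y)\cong\mathrm{Hom}(Y,SX)^*$, natural in $X$ and $Y$. A standard example is $\mathcal D=D^b(\mathrm{coh}\,X)$ for a smooth projective variety $X$, with $S=-\otimes\omega_X[\dim X]$.

An object $E\in\mathcal D$ is \emph{$d$-spherical}, $d\in\mathbb Z$, if
\[
\mathrm{Hom}^\bullet(E,E)\cong k\oplus k[-d]\qquad\text{and}\qquad S(E)\cong E[d].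
\]
So $E$ has the endomorphisms of a $d$-dimensional sphere, and Serre duality treats it as an object on a $d$-dimensional Calabi--Yau variety. Its orthogonal complement is
\[
{}^\perp E=\{F\in\mathcal D:\ \mathrm{Hom}(F,E[i])=0\text{ for all }i\}.
\]
Since $S^{-1}E\cong E[-d]$, Serre duality gives
\[
\mathrm{Hom}(F,E[i])\cong\mathrm{Hom}(E[i-d],F)^*,
\]
so ${}^\perp E$ equals the right orthogonal $E^\perp=\{F:\mathrm{Hom}^\bullet(E,F)=0\}$. We use both descriptions freely.

\subsection{Why one asks whether the complement is nonzero}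

The \emph{spherical twist} $T_E$ sends $F$ to the cone of the evaluation map $\mathrm{RHom}(E,F)\otimes E\to F$. It satisfies $T_E(E)\cong E[1-d]$, and $T_E(F)\cong F$ if $F\in{}^\perp E$. So $T_E$ has two obvious rates of growth: it shifts $E$ by $1-d$, and it fixes the objects of ${}^\perp E$, provided that there are any. This is visible in the categorical entropy $h_t$ of Dimitrov, Haiden, Katzarkov and Kontsevich, which measures the growth of the iterates of a functor as a function of a real parameter $t$. Ouchi \cite{Ouchi} proved that, for $d\ge1$,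
\[
h_t(T_E)=(1-d)t\quad\text{for }t\le0,
\]
and that, \emph{if ${}^\perp E$ contains a nonzero object}, then $h_t(T_E)=0$ for $t>0$. It is remarked there that in general it is not known whether orthogonal complements of spherical objects are nonzero. We show that they are.

\begin{theorem}\label{thm:main}
For every $d\ge1$ and every $d$-spherical object $E\in\mathcal D$, the orthogonal complement ${}^\perp E$ contains a nonzero object.
\end{theorem}

\begin{corollary}\label{cor:entropy}
For every $d\ge1$ and every $d$-spherical $E\in\mathcal D$ one has $h_t(T_E)=(1-d)t$ for $t\le0$ and $h_t(T_E)=0$ for $t>0$.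
\end{corollary}

The corollary is Theorem~\ref{thm:main} combined with Ouchi's theorem. The method gives the answer for all integers $d$.

\begin{theorem}\label{thm:all}
Let $d\in\mathbb Z$ and let $E\in\mathcal D$ be $d$-spherical. Then ${}^\perp E=0$ if and only if $d=0$ and $\mathcal D=\mathrm{thick}(E)$. In that case $\mathrm{End}(E)$ is semisimple. This case occurs: take $\mathcal D=\mathrm{Perf}(k\times k)$ and $E=k\times k$.
\end{theorem}

For $d\ne0,1$ it also gives some information on how much of $\mathcal D$ is generated by $E$ and ${}^\perp E$.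

\begin{theorem}\label{thm:quotient}
Let $d\ne0,1$ and let $E\in\mathcal D$ be $d$-spherical.
\begin{enumerate}
\item[(a)] In the Verdier quotient $\mathcal D/\mathrm{thick}(E\cup{}^\perp E)$ every object $Z$ satisfies $Z\cong Z[d-1]$.
\item[(b)] If $d$ is even, then $2K_0(\mathcal D)\subset\mathbb Z[E]+\mathrm{im}\,K_0({}^\perp E)$. The factor $2$ cannot be removed in general.
\end{enumerate}
\end{theorem}

\subsection{What one might guess, and the role of the hypotheses}

The obvious danger is that $E$ generates $\mathcal D$: an object $F\in{}^\perp E\cap\mathrm{thick}(E)$ has $\mathrm{id}_F=0$, so $\mathcal D=\mathrm{thick}(E)$ forces ${}^\perp E=0$. Ruling this out is not enough, though. To project an object $G$ to ${}^\perp E$ one would resolve the module $\mathrm{RHom}(E,G)$ over the endomorphism algebra of $E$ and subtract the corresponding object built from $E$; but the resolution is usually infinite, and then the result need not lie in $\mathcal D$. The next two examples show that smoothness and properness are both needed, and that each excludes a different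 failure.

\begin{example}[smoothness]\label{ex:smooth}
Let $d\ge1$ and $B=k[x]/(x^2)$ with $|x|=d$ and zero differential. Then $\mathrm{Perf}(B)$ is proper, with Serre functor $-\otimes_BB^*$: for perfect $X$ one has $\mathrm{RHom}_B(X,Y)^*\cong\mathrm{RHom}_B(Y,X\otimes_BB^*)$, as the case $X=B$ shows, and $B^*\cong B[d]$ as right modules, generated by the functional dual to $x$. The object $E=B$ satisfies $\mathrm{Hom}^\bullet(E,E)=k\oplus k[-d]$ and $S(E)\cong E[d]$. It generates $\mathrm{Perf}(B)$, so ${}^\perp E=0$.
\end{example}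

\begin{example}[properness]\label{ex:proper}
Let $d\ge2$ and let $k[y]$ be the free algebra on $y$ with $|y|=1-d$ and zero differential, which is smooth. Let $E=k$, the cone of $y:k[y][d-1]\to k[y]$. Applying $\mathrm{RHom}(-,k)$ to this resolution gives $\mathrm{Hom}^\bullet(E,E)=k\oplus k[-d]$. For $F$ perfect, $\mathrm{RHom}(E,F)$ is the fiber of $y:F\to F[1-d]$, while $F\otimes^Lk$ is the cone of $y:F[d-1]\to F$, so
\[
\mathrm{Hom}(E,F[i])\cong H^{i-d}(F\otimes^Lk)\cong\mathrm{Hom}(F,E[d-i])^*,
\]
where the second isomorphism holds because $\mathrm{RHom}(F,k)=(F\otimes^Lk)^*$. So $E$ behaves like a $d$-spherical object. If $F$ is perfect and $\mathrm{RHom}(F,k)=0$, then $F\otimes^Lk=0$ and $y:H^i(F)\to H^{i+1-d}(F)$ is bijective for all $i$; since $H^*(F)$ is bounded above and $1-d<0$, we get $F=0$. Thus ${}^\perp E=0$. Here $E$ does not generate: objects of $\mathrm{thick}(E)$ have finite-dimensional total cohomology, and $k[y]$ does not.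
\end{example}

In the proof below, smoothness is used only to have a Serre functor and to show $\mathcal D\ne\mathrm{thick}(E)$ (Lemma~\ref{lem:notthick}). Finite dimensionality of Hom spaces is used both to build maps and to see that their cones do not vanish. In Example~\ref{ex:proper}, for instance, $\mathrm{Hom}(k[y],k[y][-n(d-1)])=k\,y^n\ne0$ for all $n\geq 1$, whereas the proof for $d\ne1$ needs such groups to vanish for large $n$.

\section{Two cases by hand}\label{sec:hand}

The strategy is to start from an object $G$, modify it by copies of $E$ to get an object $G_n$ with $\mathrm{Hom}^\bullet(E,G_n)\cong\mathrm{Hom}^\bullet(E,G)$ up to a shift, and then to find a map $s$ from $G$ to a shift of $G_n$ that induces this isomorphism. Then $\mathrm{Hom}^\bullet(E,\mathrm{cone}(s))=0$. One also has to make sure that $\mathrm{cone}(s)\ne0$; in the two examples this will be evident.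

\begin{example}[a point on a curve, $d=1$]\label{ex:curve}
Let $X$ be a smooth projective connected curve with a rational point $p$, and $E=\mathcal O_p$. Then $E$ is $1$-spherical. Of course ${}^\perp E$ contains $\mathcal O_Z$ for every effective divisor $Z$ with $p\notin Z$; let us find such a $Z$ starting from $G=\mathcal O_X$. Attaching $n$ copies of $E$ to $G$ gives $G_n=\mathcal O_X(np)$, with the inclusion $\sigma_n:\mathcal O_X\to\mathcal O_X(np)$. A second map $s:\mathcal O_X\to\mathcal O_X(np)$ that does not vanish at $p$ is a function with a pole of order exactly $n$ at $p$ and no other pole, and its cone is isomorphic to $\mathcal O_Z$, where $Z\not\ni p$ is the divisor of zeros of the section $s$, of degree $n\geq 1$.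

Such a function exists for some $n\ge1$ for the classical reason. Let $z$ be a local parameter at $p$. The polar part $z^{-j}$ has a class $\omega_j\in H^1(X,\mathcal O_X)=\mathrm{Hom}(G,G[1])$, and a linear combination of polar parts comes from a function that is regular away from $p$ if and only if its class is zero. As $H^1(X,\mathcal O_X)$ is finite dimensional, there is a relation $\sum_{j\le n}c_j\omega_j=0$ with $c_n\ne0$, and hence a function, regular away from $p$, with polar part $\sum_{j\le n} c_jz^{-j}$.
\end{example}

\begin{example}[a $(-2)$-curve, $d=2$]\label{ex:F2}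
Let $X=\mathbb F_2$ be the Hirzebruch surface, $C\cong\mathbb P^1$ its section with $C^2=-2$, and $f$ a fiber, so $C\cdot f=1$. Let $E=\mathcal O_C(-1)$. By adjunction $K_X\cdot C=0$, so $S(E)=E\otimes\omega_X[2]\cong E[2]$. The sheaves $\mathcal{E}xt^0(E,E)=\mathcal O_C$ and $\mathcal{E}xt^1(E,E)=\mathcal O_C(C)\cong\mathcal O_C(-2)$ have cohomology $k$ in degree $0$ and $k$ in degree $1$ respectively, so $\mathrm{Hom}^\bullet(E,E)=k\oplus k[-2]$. Thus $E$ is $2$-spherical (Seidel--Thomas).

Take $G=\mathcal O(f)[1]$. Since $\mathrm{RHom}(\mathcal O(f),E)=\mathrm{R}\Gamma(\mathbb P^1,\mathcal O(-2))=k[-1]$, we get by duality $\mathrm{Hom}^\bullet(E,G)=k$, in degree $0$. A nonzero map $\varphi:E\to G$ is the class of the nonsplit extension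
\[
0\to\mathcal O(f)\to\mathcal O(f+C)\to\mathcal O_C(-1)\to0,
\]
where we used $(f+C)\cdot C=-1$. So $G_1:=\mathrm{cone}(\varphi)=\mathcal O(f+C)[1]$. There is also, up to scalar, a unique nonzero map $q:G\to E[2]$. The composite $\varphi[2]\circ q$ lies in $\mathrm{Hom}(G,G[2])=H^2(X,\mathcal O_X)=0$, so $q$ lifts along $G_1[1]\to E[2]$ to a map $s:G\to G_1[1]$. Here $s$ is a class in $H^1(X,\mathcal O(C))$, that is, an extension
\[
0\to\mathcal O(f+C)\to W\to\mathcal O(f)\to0,\qquad \mathrm{cone}(s)\cong W[2].
\]
To say that $s$ lifts $q\ne0$ is to say that the class of $W$ has nonzero image in $H^1(C,\mathcal O_C(C))$. So $0\to\mathcal O_C(-1)\to W|_C\to\mathcal O_C(1)\to0$ does not split. Write $W|_C\cong\mathcal O(a)\oplus\mathcal O(-a)$ with $a\ge0$. If $a\ge1$, then $\mathcal O(a)$ does not embed in $\mathcal O(-1)$, so it maps nontrivially to $\mathcal O(1)$; this forces $a=1$ and splits the sequence, a contradiction. So $W|_C\cong\mathcal O^2$, and $\mathrm{RHom}(W,E)=\mathrm{R}\Gamma(\mathbb P^1,\mathcal O(-1)^2)=0$. We have found a vector bundle $W\in{}^\perp E$.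 In $K_0$ it satisfies $[W]=2[\mathcal O(f)]+[E]$, which shows where the factor $2$ in Theorem~\ref{thm:quotient}(b) comes from.
\end{example}

In both examples the obstruction to constructing $s$ lies in a group $\mathrm{Hom}(G,G[j])$ and has to be killed. In general it will be killed by taking $n$ large when $d\ne1$, because the obstruction moves to degrees where $\mathrm{Hom}^\bullet(G,G)$ is zero, and by a linear relation as in Example~\ref{ex:curve} when $d=1$. Three things were easy in the examples and need work in general: $\mathrm{Hom}^\bullet(E,G)$ was one-dimensional, we knew how to attach copies of $E$, and the cone of $s$ was visibly nonzero. When $d=1$ the cone of $s$ can vanish a priori; then $s$ is an isomorphism, and comparing it with $\sigma_n$ will exhibit a direct summand of $G$ in ${}^\perp E$.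

\section{Modules over the endomorphism algebra}

In this section and the next three we assume
\begin{equation}\tag{H}
d\ne0,\quad\text{or}\quad d=0\text{ and }\mathrm{End}(E)\cong k[x]/(x^2).
\end{equation}
Let $B=k[x]/(x^2)$ with $|x|=d$ and zero differential. Dg modules are right modules, and $(M[a])^i=M^{i+a}$.

\subsection{Formality}

Represent $E$ by an h-projective dg $A$-module $P$ and let $R=\mathrm{Hom}_A(P,P)$, a dg algebra with $H^i(R)=\mathrm{Hom}(E,E[i])$. By (H), $H^*(R)\cong B$ as graded algebras: for $d\ne0$ we have $H^0(R)=k\cdot1$, $H^d(R)=k\cdot x$ and $x^2\in H^{2d}(R)=0$. We want to replace $R$ by $B$. The obstructions are Massey powers of $x$, and they vanish for degree reasons; the following proof makes this explicit.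

\begin{lemma}\label{lem:formal}
$R$ and $B$ are connected by quasi-isomorphisms of dg algebras that induce the identification $H^*(R)\cong B$.
\end{lemma}

\begin{proof}
If $d=0$, then $H^*(R)$ is concentrated in degree $0$. Let $\tau_{\le0}R$ be the dg subalgebra $\cdots\to R^{-1}\to Z^0(R)$; then $R\leftarrow\tau_{\le0}R\to H^0(R)=B$ are quasi-isomorphisms.

Let $d\ne0$. We construct a free resolution $T$ of $B$ and map it to $R$. Let $T$ be the free graded algebra on $x_1,x_2,\dots$ with $|x_n|=n(d-1)+1$, let $\epsilon_n=(-1)^{|x_n|}$, and put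
\[
dx_n=-\sum_{i+j=n}\epsilon_i\,x_ix_j ,
\]
where all indices are $\geq 1$. Since $|x_{a+b}|=|x_a|+|x_b|-1$, we have
\begin{equation}\label{eq:signs}
\epsilon_{a+b}=-\epsilon_a\epsilon_b .
\end{equation}
So
\[
d^2x_n=\sum_{a+b+c=n}(\epsilon_{a+b}\epsilon_a+\epsilon_b)\,x_ax_bx_c=0,
\]
and $T$ is a dg algebra. Let $T\to B$ send $x_1\mapsto x$ and $x_n\mapsto0$ for $n\ge2$. It respects the differentials because $x^2=0$.

\emph{$T\to B$ is a quasi-isomorphism.} Give $x_n$ weight $n$. The differential preserves weight, and $T$ has weight-$0$ part $k$ and weight-$1$ part $kx_1$, so we must show that the part of weight $\ge2$ is acyclic. There, define $h(x_1x_jw)=-\epsilon_1x_{j+1}w$ and $h(x_iw)=0$ for $i\ge2$, for all (possibly empty) words $w$. We check that $dh+hd=\mathrm{id}$. On $u=x_iw$ with $i\ge2$, we have $hu=0$, and only the term $-\epsilon_1x_1x_{i-1}w$ of $du$ contributes to $h(du)$, giving $h(du)=u$. On $u=x_1x_jw$ we have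
\begin{align*}
h(du)&=h\Bigl(\epsilon_1x_1\bigl(-\sum_{a+b=j}\epsilon_ax_ax_bw+\epsilon_jx_j\,dw\bigr)\Bigr)
=\sum_{a+b=j}\epsilon_ax_{a+1}x_bw-\epsilon_jx_{j+1}\,dw,\\
d(hu)&=\sum_{a+b=j+1}\epsilon_1\epsilon_ax_ax_bw-\epsilon_1\epsilon_{j+1}x_{j+1}\,dw .
\end{align*}
By \eqref{eq:signs}, $\epsilon_1\epsilon_{a+1}=-\epsilon_a$ and $\epsilon_1\epsilon_{j+1}=-\epsilon_j$. So in the sum everything cancels except the term $a=1$ of $d(hu)$, which is $x_1x_jw=u$.

\emph{A quasi-isomorphism $T\to R$.} Let $b_1\in R^d$ be a cocycle representing $x$. Suppose that $n\ge2$ and that $b_1,\dots,b_{n-1}$ with $|b_i|=|x_i|$ satisfy $db_l=-\sum_{i+j=l}\epsilon_ib_ib_j$. By the computation of $d^2x_n$, the element $-\sum_{i+j=n}\epsilon_ib_ib_j$ is a cocycle, of degree $n(d-1)+2$. This degree is not $0$, since $n(d-1)\ge0$ for $d\ge1$ and $n(d-1)\le-4$ for $d\le-1$. It is not $d$, since this would mean $(n-1)(d-1)=-1$, while the left side is $\ge0$ for $d\ge1$ and $\le-2$ for $d\le-1$. So $H^*(R)$ vanishes in this degree, and the cocycle is $db_n$ for some $b_n$. The resulting map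 of dg algebras $T\to R$, $x_n\mapsto b_n$, sends the basis $1,x_1$ of $H^*(T)$ to the basis $1,x$ of $H^*(R)$.
\end{proof}

Restriction along quasi-isomorphisms gives $D(R)\simeq D(B)$ with $R\leftrightarrow B$, compatibly with cohomology, and we identify these two categories. We therefore have exact functors
\[
\Psi=\mathrm{RHom}_A(P,-):D(A)\to D(B),\qquad \Phi=-\otimes^L_RP:D(B)\to D(A),
\]
with $\Phi$ left adjoint to $\Psi$, and
\[
\Psi(E)=B,\qquad\Phi(B)=E,\qquad H^i(\Psi G)=\mathrm{Hom}(E,G[i]),
\]
where $B=\mathrm{Hom}^\bullet(E,E)$ acts on $H^*(\Psi G)$ by precomposition. The unit $N\to\Psi\Phi N$ is an isomorphism for $N=B$, hence for all $N\in\mathrm{Perf}(B)=\mathrm{thick}(B)$; and $\Phi$ maps $\mathrm{Perf}(B)$ to $\mathrm{thick}(E)$. Finally, for $G\in\mathcal D$,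
\[
\Psi G=0\iff G\in E^\perp={}^\perp E .
\]
So we are looking for nonzero objects of $\mathcal D$ in the kernel of $\Psi$.

\subsection{The resolution of the trivial module}

The modules that matter are the trivial module $k=B/(x)$ and the finite pieces of its free resolution. Let $\Theta_n$, $n\ge1$, be the dg $B$-module, free on generators $t_1,\dots,t_n$ with
\[
|t_i|=(i-1)(d-1),\qquad dt_1=0,\qquad dt_i=t_{i-1}x\quad(i>1).
\]
The degrees match, as $|t_{i-1}x|=(i-2)(d-1)+d=|t_i|+1$, and $d^2=0$ because $x^2=0$. One should picture a zigzag with $2n$ vertices,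
\[
t_1\xrightarrow{\ x\ }t_1x\xleftarrow{\ d\ }t_2\xrightarrow{\ x\ }t_2x\xleftarrow{\ d\ }\ \cdots\ \xleftarrow{\ d\ }t_n\xrightarrow{\ x\ }t_nx .
\]
The cocycles are spanned by $t_1$ and all $t_ix$, and the boundaries by $t_1x,\dots,t_{n-1}x$. So only the two ends survive:
\begin{equation}\label{eq:HTheta}
H^*(\Theta_n)=k\,t_1\oplus k\,t_nx,\qquad|t_nx|=n(d-1)+1 .
\end{equation}
$\Theta_n$ is an iterated extension of $n$ shifts of $B$; for example, $\Theta_1=B$. Let $\Theta=\bigcup_n\Theta_n$. This is a semifree module with $H^*(\Theta)=k\,t_1$, and $t_1\mapsto1$, $t_i\mapsto0$ for $i>1$ defines a quasi-isomorphism $\Theta\to k$ of dg $B$-modules. The differential on $\mathrm{Hom}_B(\Theta,k)$ is zero, because $x$ acts on $k$ by $0$. Hence $\mathrm{RHom}_B(k,k)=\mathrm{Hom}_B(\Theta,k)$ satisfies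
\begin{equation}\label{eq:kk}
\dim_k H^*\,\mathrm{RHom}_B(k,k)=\infty .
\end{equation}

The resolution is self-similar: $\Theta/\Theta_n\cong\Theta[-n(d-1)]$ via $t_{n+i}\mapsto t_i$, up to signs. So if $\Psi G\cong k$, and if we kill the first $n$ steps of the resolution by taking the cone $G_n$ of the map $\Phi(\Theta_n)\to G$ adjoint to $\Theta_n\to k$, then we expect $\Psi G_n\cong\Psi G[-n(d-1)]$. This is why the objects $\Phi(\Theta_n)$ are the right ones to attach. The next lemma will allow us to arrange that $\Psi G$ is a sum of shifts of $k$.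

\begin{lemma}\label{lem:structure}
Let $N\in D(B)$ with $\dim_kH^*(N)<\infty$. There is a triangle $C\to N\to V\to C[1]$ in $D(B)$, where $V$ is a finite-dimensional graded vector space with zero differential and $x$ acting by $0$, and $C\in\mathrm{Perf}(B)$ is a finite iterated extension of shifts of modules $\Theta_n$.
\end{lemma}

\begin{proof}
If some morphism $\Theta_n[-a]\to N$ is injective on cohomology, replace $N$ by its cone; this lowers $\dim H^*$ by $2$. After finitely many steps we reach a morphism $N\to N'$ such that no morphism $\Theta_n[-a]\to N'$ is injective on cohomology. By the octahedral axiom the fiber $C$ of $N\to N'$ is as required. We show that $N'$ is isomorphic to $V:=H^*(N')$ with trivial $x$-action, by extending every class of $H^*(N')$ to a morphism from a shift of $\Theta$.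

Let $0\ne v\in H^a(N')$ be represented by a cocycle $z_1$. Suppose we have $z_1,\dots,z_i$ with $|z_l|=a+(l-1)(d-1)$ and $dz_l=z_{l-1}x$ for $1<l\le i$. Up to signs, this is a morphism $\Theta_i[-a]\to N'$, $t_l\mapsto z_l$. The element $z_ix$ is a cocycle, since $d(z_ix)=(dz_i)x$ is $z_{i-1}x^2=0$ for $i>1$ and $0$ for $i=1$. Its degree is $a+i(d-1)+1$. We claim that it is a boundary. Suppose that $[z_ix]\ne0$.

If $i(d-1)+1\ne0$, then the two basis elements in \eqref{eq:HTheta} go, up to sign, to the nonzero classes $v$ and $[z_ix]$ of different degrees, so the morphism is injective on cohomology.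

If $i(d-1)+1=0$, then $i(1-d)=1$, so $i=1$ and $d=0$. The kernel of $B=H^*(\Theta_1)\to H^a(N')$, $b\mapsto vb$, is an ideal of $k[x]/(x^2)$ that does not contain $x$, so it is zero and again the morphism is injective on cohomology.

Both contradict the choice of $N'$. So $z_ix=dz_{i+1}$ for some $z_{i+1}$, of degree $a+i(d-1)$. By induction we get a morphism from a shift of $\Theta$ to $N'$ that sends the class of $t_1$ to $v$. Doing this for a homogeneous basis of $V$ gives a morphism $V\otimes\Theta\to N'$. It is a quasi-isomorphism, because $H^*(V\otimes\Theta)=V\,t_1$. The morphism $V\otimes\Theta\to V$ is a quasi-isomorphism too.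
\end{proof}

\section{Serre duality and smoothness}

Since $\Phi$ is left adjoint to $\Psi$, maps \emph{out of} objects of $\mathrm{thick}(E)$ can be computed in $D(B)$. To construct maps like $q:G\to E[2]$ in Example~\ref{ex:F2} we need the same for maps \emph{into} objects of $\mathrm{thick}(E)$. This is where $S(E)\cong E[d]$ enters.

We first make the duality explicit. Serre duality gives isomorphisms $\eta_X:\mathrm{Hom}(X,SE)\to\mathrm{Hom}(E,X)^*$, natural in $X$. By naturality, $\eta_X(g)=\eta_{SE}(\mathrm{id})\circ(g\circ-)$ for $g:X\to SE$. Using $SE\cong E[d]$, we obtain a linear form $\tau:\mathrm{Hom}(E,E[d])=B^d\to k$ such that for all $X\in\mathcal D$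
\begin{equation}\label{eq:tau}
\mathrm{Hom}(X,E[d])\to\mathrm{Hom}(E,X)^*,\qquad g\mapsto\tau(g\circ-),\qquad\text{is bijective.}
\end{equation}

\begin{lemma}\label{lem:ff}
For $G\in\mathcal D$ and $C\in\mathrm{thick}(E)$ the map $\Psi:\mathrm{Hom}(G,C)\to\mathrm{Hom}_{D(B)}(\Psi G,\Psi C)$ is bijective.
\end{lemma}

\begin{proof}
By the five lemma, the objects $C$ for which the statement holds for all $G$ form a thick subcategory. So it suffices to treat $C=E[d]$. For $N\in D(B)$ consider the map
\[
\rho_N:\mathrm{Hom}_{D(B)}(N,B[d])\to(H^0N)^*,\qquad f\mapsto\tau\circ H^0(f),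
\]
where $H^0(B[d])=B^d$. For $X\in\mathcal D$ and $g:X\to E[d]$, the map $H^0(\Psi g):\mathrm{Hom}(E,X)\to\mathrm{Hom}(E,E[d])$ is $g\circ-$. So the composite
\[
\mathrm{Hom}(X,E[d])\xrightarrow{\ \Psi\ }\mathrm{Hom}_{D(B)}(\Psi X,B[d])\xrightarrow{\ \rho_{\Psi X}\ }\mathrm{Hom}(E,X)^*
\]
is $g\mapsto\tau(g\circ-)$, which is bijective by \eqref{eq:tau}. Taking $X=G$, we see that it suffices to prove that $\rho_N$ is bijective for all $N\in D(B)$.

For $N=B[i]=\Psi(E[i])$, take $X=E[i]$ in the composite. There the first map is bijective, by adjunction and because the unit is an isomorphism at $B[i]$. So $\rho_{B[i]}$ is bijective. In general, both sides of $\rho_N$ are contravariant cohomological functors of $N$ that turn direct sums into products, and $\rho$ is natural. The $N$ such that $\rho_{N[i]}$ is bijective for all $i$ therefore form a triangulated subcategory, closed under direct sums and containing $B$, so they are all of $D(B)$.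
\end{proof}

Next we exclude the situation of Example~\ref{ex:smooth}.

\begin{lemma}\label{lem:notthick}
$\mathcal D\ne\mathrm{thick}(E)$.
\end{lemma}

\begin{proof}
Suppose that $\mathcal D=\mathrm{thick}(E)$. Then $E$ is a compact generator of $D(A)$, and $\Psi:D(A)\to D(B)$ is an equivalence. Let $Z\in D(A)$ correspond to the trivial module $k$. Since $\mathrm{RHom}(E,Z)$ has finite-dimensional cohomology and $A\in\mathrm{thick}(E)$, also $H^*(Z)=H^*\,\mathrm{RHom}(A,Z)$ is finite dimensional. As $A$ is smooth, $A\in\mathrm{thick}(A\otimes_kA)$ in the derived category of bimodules. Applying $Z\otimes^L_A-$ gives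
\[
Z\cong Z\otimes_A^LA\in\mathrm{thick}(Z\otimes_kA)\subset\mathrm{thick}(A)=\mathcal D,
\]
since $Z\otimes_kA$ is isomorphic to the finite sum of the $H^i(Z)\otimes_kA[-i]$. So $Z$ is perfect and, by properness, $\mathrm{Hom}^\bullet(Z,Z)$ is finite dimensional. But $\mathrm{Hom}^\bullet(Z,Z)\cong H^*\,\mathrm{RHom}_B(k,k)$, contradicting \eqref{eq:kk}.
\end{proof}

\section{The construction}\label{sec:construction}

\subsection{Normalization}\label{sub:norm}

Let $F\in\mathcal D$ be any object. As $H^*(\Psi F)$ is finite dimensional, Lemma~\ref{lem:structure} gives a triangle $C\to\Psi F\to V\to C[1]$. Put $C'=\Phi C\in\mathrm{thick}(E)$, let $C'\to F$ be the map adjoint to $C\to\Psi F$, and let $G$ be its cone. Since $C$ is perfect, the unit $C\to\Psi C'$ is an isomorphism, and under it $\Psi$ of the map $C'\to F$ is the given map $C\to\Psi F$. Therefore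
\[
\Psi G\cong V,\qquad\text{and}\qquad G\in\mathrm{thick}(E)\iff F\in\mathrm{thick}(E).
\]
If $V=0$, then $G\in{}^\perp E$. Until the end of this section let $V\ne0$ and $r=\dim_kV$.

\subsection{The objects and maps attached to \texorpdfstring{$G$}{G}}

Write $V\otimes E_n:=\Phi(V\otimes\Theta_n)\in\mathrm{thick}(E)$, so that $\Psi(V\otimes E_n)\cong V\otimes\Theta_n$, and let $\iota_{j,n}:V\otimes E_j\to V\otimes E_n$ for $j\le n$ be induced by $\Theta_j\subset\Theta_n$. Let
\[
\varphi_n:V\otimes E_n\to G
\]
be adjoint to the composite $V\otimes\Theta_n\subset V\otimes\Theta\to V\cong\Psi G$. By construction $\varphi_n\iota_{j,n}=\varphi_j$. Complete $\varphi_n$ to a triangle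
\begin{equation}\label{eq:triangle}
V\otimes E_n\xrightarrow{\ \varphi_n\ }G\xrightarrow{\ \sigma_n\ }G_n\xrightarrow{\ \partial_n\ }V\otimes E_n[1].
\end{equation}
On cohomology, $\Psi\varphi_n$ is the map $Vt_1\oplus Vt_nx\to V$ with $vt_1\mapsto v$ and $vt_nx\mapsto0$. It is surjective with kernel $Vt_nx$, so
\begin{equation}\label{eq:Gn}
H^*(\Psi\sigma_n)=0,\quad H^*(\Psi\partial_n)\text{ is injective with image }Vt_nx,\quad\dim H^*(\Psi G_n)=r.
\end{equation}

So $H^*(\Psi G)$ and $H^*(\Psi G_n)$ agree up to a shift by $m=n(d-1)$, and $\partial_n$ detects the latter through the far end $t_nx$ of $\Theta_n$. A map $s:G\to G_n[m]$ realizing the agreement should have composite with $\partial_n[m]$ that sends $v$ to $v\otimes t_nx$. Such a composite exists on the module side: $t_nx$ is killed by $x$ and by the differential, so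
\[
V\to V\otimes\Theta_n[1+n(d-1)],\qquad v\mapsto v\otimes t_nx,
\]
is a morphism of dg $B$-modules. By Lemma~\ref{lem:ff} it is $\Psi(q_n)$ for a unique
\[
q_n:G\to V\otimes E_n[1+n(d-1)] .
\]
It remains to lift $q_n$ to $G_n[m]$. The obstruction is $\varphi_n[1+m]\circ q_n$.

\begin{proposition}\label{prop:key}
Let $n\ge1$ and $m=n(d-1)$. Let $q=q_n$, or, if $d=1$, let more generally $q=\sum_{j\le n}c_j\,\iota_{j,n}[1]\circ q_j$ with $c_j\in k$ and $c_n\ne0$. If $\varphi_n[1+m]\circ q=0$, then there is a map $s:G\to G_n[m]$ with $\partial_n[m]\circ s=q$, and for every such $s$ we have $\mathrm{cone}(s)\in{}^\perp E$.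
\end{proposition}

\begin{proof}
The map $s$ exists since \eqref{eq:triangle} is a triangle. On cohomology, $\Psi(q)$ sends $v$ to $\sum_jc_j[v\otimes t_jx]=c_n[v\otimes t_nx]$ (with $c_n=1$ and no other terms if $q=q_n$), because for $j<n$ the element $t_jx=dt_{j+1}$ is a boundary in $\Theta_n$. So $H^*(\Psi q)$ is injective, hence so is $H^*(\Psi s)$. Source and target of $H^*(\Psi s)$ have dimension $r$ by \eqref{eq:Gn}, so $\Psi s$ is an isomorphism. Thus $\Psi(\mathrm{cone}(s))=0$, that is, $\mathrm{cone}(s)\in E^\perp={}^\perp E$.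
\end{proof}

\begin{remark}[$G_n$ is an iterated twist]
We have $G_n\cong T_E^n(G)$, so $s$ is a map $G\to T_E^n(G)[n(d-1)]$. This is not used below. To see it, put $G_0=G$; then $G_1=T_E(G_0)$, since $\varphi_1$ is the evaluation map. For $n\geq 2$ the octahedral axiom for $\varphi_{n-1}=\varphi_n\iota_{n-1,n}$ gives a triangle
\[
V'\otimes E\xrightarrow{\ \alpha\ }G_{n-1}\xrightarrow{\ \beta\ }G_n\to V'\otimes E[1],\qquad V'=V[-(n-1)(d-1)],
\]
with $\partial_n\beta=\iota_{n-1,n}[1]\,\partial_{n-1}$. On cohomology, $\Psi(\iota_{n-1,n})$ kills $vt_{n-1}x=d(vt_n)$ up to sign, so by \eqref{eq:Gn} $H^*(\Psi\beta)=0$ and $H^*(\Psi\alpha)$ is surjective. As $x$ kills $H^*(\Psi G_{n-1})\cong Vt_{n-1}x$, the restriction $V'\to H^*(\Psi G_{n-1})$ of $H^*(\Psi\alpha)$ is surjective, hence an isomorphism of $r$-dimensional spaces. So $\alpha$ is the evaluation map of $G_{n-1}$ and $G_n\cong T_E(G_{n-1})$.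
\end{remark}

\section{Nonvanishing of the complement}\label{sec:proof}

\begin{theorem}\label{thm:H}
Assume \textup{(H)}. Then ${}^\perp E$ contains a nonzero object.
\end{theorem}

\begin{proof}
By Lemma~\ref{lem:notthick} choose $F\in\mathcal D\setminus\mathrm{thick}(E)$, and form $G\notin\mathrm{thick}(E)$ and $V\cong\Psi G$ as in Section~\ref{sub:norm}. If $V=0$, then $0\ne G\in{}^\perp E$. Let $V\ne0$.

\medskip
\noindent\emph{The case $d\ne1$.} Here $|n(d-1)|\to\infty$ as $n\to\infty$, and $\mathrm{Hom}^\bullet(G,G)$ is finite dimensional. Choose $n$ so large that, with $m=n(d-1)$,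
\[
\mathrm{Hom}(G,G[1+m])=0\qquad\text{and}\qquad\mathrm{Hom}(G,G[-m])=0 .
\]
The first vanishing gives $\varphi_n[1+m]\circ q_n=0$, so Proposition~\ref{prop:key} yields $s:G\to G_n[m]$ with $\mathrm{cone}(s)\in{}^\perp E$. We show that $\mathrm{cone}(s)\ne0$. Otherwise $G_n\cong G[-m]$, so $\sigma_n\in\mathrm{Hom}(G,G_n)\cong\mathrm{Hom}(G,G[-m])=0$. Then $\mathrm{id}_G$ factors through $\varphi_n$ by \eqref{eq:triangle}, and $G$ is a direct summand of $V\otimes E_n\in\mathrm{thick}(E)$, a contradiction.

\medskip
\noindent\emph{The case $d=1$.} Now $m=0$ for all $n$, and neither vanishing can be forced. But the obstructions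
\[
\omega_j=\varphi_j[1]\circ q_j\in\mathrm{Hom}(G,G[1]),\qquad j\ge1,
\]
all lie in the same finite-dimensional space, as in Example~\ref{ex:curve}. So there are $n\ge1$ and $c_1,\dots,c_n\in k$ with $c_n\ne0$ and $\sum_{j\le n}c_j\omega_j=0$. For $q=\sum_{j\le n}c_j\,\iota_{j,n}[1]\circ q_j$ we get
\[
\varphi_n[1]\circ q=\sum_{j\le n}c_j\,\varphi_j[1]\circ q_j=0 ,
\]
and Proposition~\ref{prop:key} gives $s:G\to G_n$ with $\mathrm{cone}(s)\in{}^\perp E$. If $\mathrm{cone}(s)\ne0$, we are done.

Suppose that $s$ is an isomorphism. We then have two maps $G\to G_n$ to compare: $s$, and $\sigma_n$, which induces zero on $H^*\Psi$. Let $\nu=s^{-1}\sigma_n\in\mathrm{End}(G)$. By \eqref{eq:Gn}, $H^*(\Psi\nu)=0$.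

We claim that $\nu$ is not nilpotent. The cone of $\sigma_n$ is in $\mathrm{thick}(E)$, so $\nu$ becomes invertible in the Verdier quotient $\mathcal D/\mathrm{thick}(E)$. If it were nilpotent as well, then $G$ would be zero in this quotient, that is, $G\in\mathrm{thick}(E)$, a contradiction.

Now $k[\nu]\subset\mathrm{End}(G)$ is a finite-dimensional commutative algebra. Writing the minimal polynomial of $\nu$ as $t^ap(t)$ with $p(0)\ne0$, we get $k[\nu]\cong k[t]/(t^a)\times k[t]/(p)$, with $\nu$ nilpotent in the first factor and invertible in the second. The second factor is nonzero, as $\nu$ is not nilpotent. Since $\mathcal D$ is idempotent complete, this gives a $\nu$-stable decomposition $G=G'\oplus G''$ with $\nu|_{G'}$ nilpotent, $\nu|_{G''}$ invertible and $G''\ne0$. On $H^*(\Psi G'')$ the map induced by $\nu$ is both invertible and zero. Hence $\Psi G''=0$ and $0\ne G''\in{}^\perp E$.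
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For $d\ge1$ hypothesis (H) holds, and Theorem~\ref{thm:H} applies.
\end{proof}

\section{All integers $d$, and the quotient}

\begin{proof}[Proof of Theorem~\ref{thm:all}]
Under (H), ${}^\perp E\ne0$ by Theorem~\ref{thm:H} and $\mathcal D\ne\mathrm{thick}(E)$ by Lemma~\ref{lem:notthick}, so both sides of the claimed equivalence are false.

If (H) fails, then $d=0$ and $B=\mathrm{End}(E)$ is a two-dimensional algebra, hence generated by one element and of the form $k[t]/(g)$ with $g$ quadratic, and it is not isomorphic to $k[x]/(x^2)$. So $B$ is $k\times k$ or a quadratic field extension of $k$, and in particular it is semisimple. The first paragraph of the proof of Lemma~\ref{lem:formal} connects $R$ to $B$ by quasi-isomorphisms, so we have $\Psi$ and $\Phi$ as before, with this $B$.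

If $\mathcal D=\mathrm{thick}(E)$, then every $F\in{}^\perp E$ has $\mathrm{id}_F=0$, so ${}^\perp E=0$. Conversely, suppose there is $G\in\mathcal D\setminus\mathrm{thick}(E)$. Since $B$ is semisimple and concentrated in degree $0$, every dg $B$-module is quasi-isomorphic to its cohomology, and it is perfect if this is finite dimensional. So $\Psi G$ is perfect and $\Phi\Psi G\in\mathrm{thick}(E)$. Let $Q$ be the cone of the counit $\Phi\Psi G\to G$. It is nonzero, since $G\notin\mathrm{thick}(E)$. Because the unit is an isomorphism on perfect modules, $\Psi$ of the counit is an isomorphism. So $\Psi Q=0$, that is, $0\ne Q\in E^\perp={}^\perp E$. This proves the equivalence, and shows that ${}^\perp E=0$ forces $\mathrm{End}(E)$ to be semisimple.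

In $\mathrm{Perf}(k\times k)$ we have $S=\mathrm{id}$. The object $E=k\times k$ has $\mathrm{Hom}^\bullet(E,E)\cong k\oplus k$ in degree $0$, so it is $0$-spherical, and it generates.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:quotient}]
Let $d\ne0,1$; in particular (H) holds. Given $F\in\mathcal D$, let $C'$, $G$ and $V$ be as in Section~\ref{sub:norm}. If $V\ne0$, choose $n_0\ge1$ such that $\mathrm{Hom}(G,G[1+n(d-1)])=0$ for all $n\ge n_0$. For each such $n$ Proposition~\ref{prop:key} gives
\[
s_n:G\to G_n[n(d-1)]\qquad\text{with}\qquad\mathrm{cone}(s_n)\in{}^\perp E .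
\]

(a) In $\mathcal Q=\mathcal D/\mathrm{thick}(E\cup{}^\perp E)$ we have $F\cong G$, because $C'\in\mathrm{thick}(E)$. If $V=0$, then $G\in{}^\perp E$ and $F\cong0$ in $\mathcal Q$. If $V\ne0$, both $s_n$ and $\sigma_n$ become isomorphisms in $\mathcal Q$, so $G\cong G_n[n(d-1)]\cong G[n(d-1)]$ for all $n\ge n_0$. Comparing $n$ with $n+1$ gives $G\cong G[d-1]$ in $\mathcal Q$.

(b) Let $d$ be even. The objects $C'$ and $V\otimes E_n$ are finite iterated extensions of shifts of $E$, so $[F]\equiv[G]$ modulo $\mathbb Z[E]$ and, if $V\ne0$, also $[G]\equiv[G_n]$. If $V=0$, then $[G]\in\mathrm{im}\,K_0({}^\perp E)$. Otherwise take $n\ge n_0$ odd. Then $n(d-1)$ is odd, and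
\[
[\mathrm{cone}(s_n)]=-[G_n]-[G]\equiv-2[F]\quad\text{modulo }\mathbb Z[E].
\]
In either case $2[F]\in\mathbb Z[E]+\mathrm{im}\,K_0({}^\perp E)$. Every element of $K_0(\mathcal D)$ is the class of an object, so this proves the inclusion.

For the factor $2$, consider $\chi(-,E)=\sum_i(-1)^i\dim\mathrm{Hom}(-,E[i])$ on $K_0(\mathcal D)$. It vanishes on ${}^\perp E$ and, since $d$ is even, it equals $2$ on $E$. So it takes even values on $\mathbb Z[E]+\mathrm{im}\,K_0({}^\perp E)$. In Example~\ref{ex:F2}, $\chi(\mathcal O(f),E)=\chi(\mathbb P^1,\mathcal O(-2))=-1$ is odd, so $[\mathcal O(f)]$ does not lie in this subgroup.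
\end{proof}

\begin{thebibliography}{9}
\bibitem{Ouchi} Genki Ouchi, \emph{On entropy of spherical twists}, arXiv:1705.01001 (2017).
\end{thebibliography}

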